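# Linear parts of minimal homeomorphisms of tori

## 1. Dimension two, where Lefschetz decides

Let $T^n=\mathbb R^n/\mathbb Z^n$.

**Definition.** A homeomorphism $\varphi$ of $T^n$ is *minimal* if all its orbits $\{\varphi^k(z):k\in\mathbb Z\}$ are dense. Its *linear part* is the matrix $L\in GL(n,\mathbb Z)$ that $\varphi$ induces on $H_1(T^n,\mathbb Z)\cong\mathbb Z^n$. A matrix $L$ is *quasi-unipotent* if all its eigenvalues are roots of unity.

Concretely, a lift $\tilde\varphi:\mathbb R^n\to\mathbb R^n$ of $\varphi$ satisfies $\tilde\varphi(x+k)=\tilde\varphi(x)+Lk$ for $k\in\mathbb Z^n$, so $\tilde\varphi=L+\psi$ with $\psi$ continuous and $\mathbb Z^n$-periodic. The linear part depends only on the homotopy class of $\varphi$. A rotation $z\mapsto z+v$ has linear part $I$. The map $(x,y)\mapsto(x+\alpha,y+x)$ of $T^2$ has linear part $\begin{pmatrix}1&0\\1&1\end{pmatrix}$.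

The question is which eigenvalues a minimal homeomorphism can have on homology, and in particular whether they must be roots of unity. One restriction comes from the Lefschetz fixed point theorem. Since $H_k(T^n,\mathbb R)=\Lambda^kH_1(T^n,\mathbb R)$, the Lefschetz number of $\varphi$ is
$$\sum_k(-1)^k\operatorname{tr}\Lambda^kL=\det(I-L).$$
If it is nonzero, $\varphi$ has a fixed point, and the orbit of a fixed point is not dense (for $n\ge1$). So $1$ is an eigenvalue of $L$ whenever $\varphi$ is minimal.

In dimension two this settles the matter: the other eigenvalue of $L$ is $\det L=\pm1$. Here is an example with $L\ne I$.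

**Proposition 1.** The linear part of every minimal homeomorphism of $T^2$ is quasi-unipotent. For $\alpha$ irrational, $F(x,y)=(x+\alpha,y+x)$ is minimal on $T^2$.

*Proof.* The first sentence was just proved. For the second, recall that every orbit closure contains a *minimal set* $M$: a nonempty closed set with $F(M)=M$ containing no smaller such set. We show $M=T^2$. The projection of $M$ to the $x$-circle is closed, nonempty and invariant under an irrational rotation, so it is the whole circle. The vertical translations $(x,y)\mapsto(x,y+t)$ commute with $F$, so $M+(0,t)$ is again a minimal set. It either equals $M$ or is disjoint from $M$, because the intersection is closed and invariant. Let $H=\{t\in T^1:M+(0,t)=M\}$, a closed subgroup of $T^1$. If $(x,y),(x,y')\in M$, then $M$ meets $M+(0,y'-y)$, so $y'-y\in H$. Hence $M$ meets each vertical circle in exactly one coset of $H$.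

If $H=T^1$, then $M=T^2$. Otherwise $H$ is cyclic of some finite order $k\ge1$, and $g(x)=ky$ for $(x,y)\in M$ defines a function $g:T^1\to T^1$. Its graph is the image of the compact set $M$ under $(x,y)\mapsto(x,ky)$, so it is compact and $g$ is continuous. Invariance of $M$ gives $g(x+\alpha)=g(x)+kx$. The left side, as a map of the circle, has degree $\deg g$, and the right side has degree $\deg g+k$. This is a contradiction. $\square$

What changes in higher dimension? Two things, one on each side.

- *Obstruction.* On $T^3$, the matrix $(1)\oplus\begin{pmatrix}2&1\\1&1\end{pmatrix}$ has eigenvalues $1$ and $(3\pm\sqrt5)/2$. The Lefschetz theorem does not exclude it, so a finer obstruction is needed.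
- *Construction.* Proposition 1 used an affine map. We shall see in Section 5 that for the interesting matrices no affine map is minimal.

## 2. Roots on the unit circle: the classification

N.M. Dos Santos and R. Urzúa-Luz, in "Minimal Homeomorphisms on Low-Dimension Tori" (arXiv:0711.0979, 2007), record that for $n<5$ the linear part of every minimal homeomorphism of $T^n$ is quasi-unipotent, and say that they do not know whether this remains true for $n>4$. It does not remain true, for any $n\ge5$.

The *companion matrix* of a monic polynomial $p$ is an integral matrix (if $p\in\mathbb Z[t]$) with characteristic polynomial $p$; its determinant is $\pm p(0)$.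

**Theorem A.** Let $S\in GL(4,\mathbb Z)$ be the companion matrix of $s(t)=t^4-t^3-t^2-t+1$, let $n\ge5$, and let $L=I_{n-4}\oplus S$. There is a minimal homeomorphism of $T^n$ with linear part $L$. The number $\lambda\approx1.722$ is an eigenvalue of $L$ and is not a root of unity.

**Theorem B.** Let $n\ge1$ and $L\in GL(n,\mathbb Z)$. Then $L$ is the linear part of a minimal homeomorphism of $T^n$ if and only if

- (C1) $1$ is an eigenvalue of $L$, and
- (C2) every irreducible factor in $\mathbb Z[t]$ of the characteristic polynomial of $L$ has a root of modulus $1$.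

**Corollary.** Non-quasi-unipotent linear parts of minimal homeomorphisms of $T^n$ exist if and only if $n\ge5$.

Condition (C2) concerns every factor separately. On $T^7$ the matrix $(1)\oplus S\oplus\begin{pmatrix}2&1\\1&1\end{pmatrix}$ fails it because of the factor $t^2-3t+1$, whose roots are real and different from $\pm1$. The matrix $\operatorname{diag}(1,-1)$ satisfies both conditions.

By Gauss's lemma, irreducible factors of a characteristic polynomial may be taken monic in $\mathbb Z[t]$, and irreducible over $\mathbb Z$ then means irreducible over $\mathbb Q$. We do this throughout.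

## 3. A hyperbolic quotient forces a fixed point

This section proves that the linear part $L$ of a minimal homeomorphism $\varphi$ satisfies (C1) and (C2). Condition (C1) was proved in Section 1.

Start with $L=(1)\oplus B$ where $B=\begin{pmatrix}2&1\\1&1\end{pmatrix}$. The projection $P:\mathbb R^3\to\mathbb R^2$ to the last two coordinates satisfies $PL=BP$. If we can bend $P$ into a continuous surjection $\bar h:T^3\to T^2$ with $\bar h\varphi=B\bar h$ exactly, then dense orbits of $\varphi$ map to dense orbits of $B$. But $B$ fixes $0\in T^2$, so $\varphi$ cannot be minimal. The bending is possible because $B$ is *hyperbolic*, that is, has no eigenvalue of modulus $1$. In general we argue as follows. Suppose (C2) fails: some irreducible factor $q$, of degree $e\ge1$, has no root of modulus $1$.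

**Step 1. Find a hyperbolic integral quotient of $L$.** We want an integral matrix $P$ and a hyperbolic $B\in GL(e,\mathbb Z)$ with $PL=BP$ and $P\mathbb Z^n=\mathbb Z^e$. A root of $q$ is an eigenvalue of $L$, so $\det q(L)=0$ and there is a rational row vector $u\ne0$ with $u\,q(L)=0$. The polynomials $p\in\mathbb Q[t]$ with $u\,p(L)=0$ form a proper ideal containing the irreducible $q$, so this ideal is $(q)$. Hence the rational span $W$ of the vectors $uL^k$, $k\ge0$, is isomorphic to $\mathbb Q[t]/(q)$. It has dimension $e$, and right multiplication by $L$ on it has characteristic polynomial $q$. Since $WL\subseteq W$ and $L$ is invertible, $WL=W$.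

Let $\Lambda=W\cap\mathbb Z^n$, a lattice of rank $e$ in $W$. It is preserved by right multiplication by $L$ and by $L^{-1}$. It is also *saturated*: if $kx\in\Lambda$ for an integer $k\ne0$ and $x\in\mathbb Z^n$, then $x\in\Lambda$. (For example, $\mathbb Z(1,2)$ is saturated in $\mathbb Z^2$ and $\mathbb Z(2,4)$ is not.) So $\mathbb Z^n/\Lambda$ is free, and a $\mathbb Z$-basis of $\Lambda$ extends to a $\mathbb Z$-basis of $\mathbb Z^n$. Let the rows of the $e\times n$ matrix $P$ be a $\mathbb Z$-basis of $\Lambda$. Then $P$ consists of $e$ rows of a matrix in $GL(n,\mathbb Z)$, so $P:\mathbb Z^n\to\mathbb Z^e$ is onto. Expressing the rows of $PL$ in the basis gives $PL=BP$ with $B$ integral, and $B^{-1}$ is integral because $L^{-1}$ also preserves $\Lambda$. The characteristic polynomial of $B$ is $q$, so $B$ is hyperbolic.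

**Step 2. Bend $P$ into an exact semiconjugacy (Franks' argument).** Let $\tilde\varphi=L+\psi$ be a lift with $\psi$ periodic. We look for $h=P+\eta$, with $\eta:T^n\to\mathbb R^e$ continuous, such that $h\tilde\varphi=Bh$. Since $h\tilde\varphi=PL+P\psi+\eta\circ\varphi$ and $Bh=BP+B\eta$, the equation is
$$\eta\circ\varphi-B\eta=-P\psi .$$
Split $\mathbb R^e=E^u\oplus E^s$ into the sums of the generalized eigenspaces of $B$ for eigenvalues of modulus $>1$ and $<1$. The components of the equation are
$$\eta_u=B^{-1}\big(\eta_u\circ\varphi+(P\psi)_u\big),\qquad \eta_s=\big(B\eta_s-(P\psi)_s\big)\circ\varphi^{-1}.$$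
Choose norms on $E^u$ and $E^s$ in which $B^{-1}|_{E^u}$ and $B|_{E^s}$ have norm $<1$. Composition with $\varphi^{\pm1}$ preserves the supremum norm, so the right-hand sides are contractions of the complete spaces $C(T^n,E^u)$ and $C(T^n,E^s)$. Their fixed points give $\eta$. As $h(x+k)=h(x)+Pk$ for $k\in\mathbb Z^n$, the map $h$ induces $\bar h:T^n\to T^e$ with $\bar h\varphi=B\bar h$, and $P+t\eta$ is a homotopy from $P$ to $\bar h$.

**Step 3. Surjectivity and contradiction.** Since $P\mathbb Z^n=\mathbb Z^e$, there is an integral $n\times e$ matrix $\iota$ with $P\iota=I$. The map $\bar h\iota:T^e\to T^e$ is homotopic to $P\iota=\mathrm{id}$, so it has degree $1$ and is onto. So $\bar h$ is onto. Each orbit of $B$ on $T^e$ is the image under $\bar h$ of an orbit of $\varphi$, hence the continuous surjective image of a dense set, hence dense. But $\{0\}$ is an orbit of $B$ and $e\ge1$. This contradiction proves (C2).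

## 4. A quartic with two roots on the unit circle

Next we see why Theorem B gives dimension five as the threshold.

**Theorem B implies Theorem A.** Put $\sigma=t+1/t$. Then
$$\frac{s(t)}{t^2}=\Big(t^2+\frac1{t^2}\Big)-\Big(t+\frac1t\Big)-1=\sigma^2-\sigma-3,$$
with zeros $\sigma_\pm=(1\pm\sqrt{13})/2$. The roots of $s$ are the solutions of $t^2-\sigma_\pm t+1=0$. Since $\sigma_+\approx2.303>2$, the plus sign gives real roots $\lambda>1$ and $\lambda^{-1}$, where $\lambda=(\sigma_++\sqrt{\sigma_+^2-4})/2\approx1.722$. Since $\sigma_-\approx-1.303$ has $|\sigma_-|<2$, the minus sign gives two non-real roots $e^{\pm i\omega}$. The matrix $S$ is in $GL(4,\mathbb Z)$ because $s(0)=1$.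

The polynomial $s$ is irreducible over $\mathbb Q$. A rational root would be $\pm1$, but $s(1)=-1$ and $s(-1)=3$. In a factorization into two rational quadratics, the factor vanishing at $e^{i\omega}$ also vanishes at $e^{-i\omega}$. Up to a constant it is $t^2-\sigma_-t+1$, which is not rational. So the irreducible factors of the characteristic polynomial $(t-1)^{n-4}s(t)$ of $I_{n-4}\oplus S$ are $t-1$ and $s$. Both have a root of modulus $1$, so (C1) and (C2) hold. Finally $\lambda>1$ is not a root of unity. $\square$

**Theorem B implies the Corollary.** For $n\ge5$, existence is Theorem A. Conversely, let $L$ satisfy (C1) and (C2) and not be quasi-unipotent. Some irreducible factor $q$ has a root that is not a root of unity. Then no root of $q$ is a root of unity, since otherwise $q$ would divide some $t^k-1$. By (C2), $q$ has a root $\zeta$ with $|\zeta|=1$, and $\bar\zeta=\zeta^{-1}$ is also a root. The reversed polynomial $t^{\deg q}q(1/t)$ vanishes at $\zeta$, so it is divisible by $q$. Having the same degree, it is a constant multiple of $q$. So the roots of $q$, which are distinct, are permuted by $\mu\mapsto\mu^{-1}$.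 As $\pm1$ are not roots, they come in pairs $\{\mu,\mu^{-1}\}$ with $\mu\ne\mu^{-1}$, and $\deg q$ is even.

If $\deg q=2$, the roots are $\zeta$ and $\zeta^{-1}$, both of modulus $1$. Kronecker's theorem says that a monic integral polynomial all of whose roots have modulus $1$ has only roots of unity as roots. This is a contradiction. So $\deg q\ge4$. The characteristic polynomial of $L$ is also divisible by $t-1\neq q$, hence $n\ge5$. $\square$

It remains to prove the sufficiency in Theorem B.

## 5. Affine maps over an irrational rotation and their invariant circles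

Let $L$ satisfy (C1) and (C2). If $n=1$, then $L=(1)$ and an irrational rotation is minimal. From now on $n\ge2$ and $d=n-1\ge1$.

**Normal form.** The purpose is to exhibit the eigenvalue $1$ as an invariant circle direction downstairs. By (C1) there is a rational, hence after scaling a primitive integral, row vector $\ell$ with $\ell L=\ell$ (*primitive*: its entries have greatest common divisor $1$). Complete it to a $\mathbb Z$-basis of the integral row vectors, with $\ell$ first, and let $C\in GL(n,\mathbb Z)$ have these rows. Then $CLC^{-1}$ has first row $(1,0,\dots,0)$. If $\varphi'$ is minimal with linear part $CLC^{-1}$, then $C^{-1}\varphi'C$ is minimal with linear part $L$. So we may assume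
$$L(x,y)=(x,\;Ay+xb)\quad\text{for }(x,y)\in\mathbb R\times\mathbb R^d,\qquad A\in GL(d,\mathbb Z),\ b\in\mathbb Z^d. \tag{1}$$
The characteristic polynomial of $L$ is $(t-1)$ times that of $A$. So every irreducible factor of the characteristic polynomial of $A$ has a root of modulus $1$.

The sensible first try, modeled on Proposition 1, is an affine map $(x,y)\mapsto(x+\alpha,Ay+xb+v)$. It stops working as soon as $A-I$ is invertible, in the following way. Let $w$ solve $(A-I)w=-b$; it is rational. Let $u\in\mathbb R^d$ solve $(A-I)u=\alpha w-v$. Then
$$A(xw+u)+xb+v=x(Aw+b)+(Au+v)=xw+\alpha w+u=(x+\alpha)w+u ,$$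
so the line $\{(x,xw+u):x\in\mathbb R\}$ is mapped onto itself. As $w$ is rational, its image in $T^n$ is a closed curve. This curve is invariant, and it is not all of $T^n$ because $n\ge2$. So no affine map with linear part $L$ is minimal.

This happens already for $L=\operatorname{diag}(1,-1)$, where $A=-1$. It happens for $L=(1)\oplus S$, where $\det(I-S)=s(1)=-1$. For $L=I_{n-4}\oplus S$ with any $n\ge5$, the last four coordinates of an affine map evolve by $y\mapsto Sy+v$. This has a fixed point $u$, and $T^{n-4}\times\{u\}$ is invariant.

We keep the affine map as a starting point all the same. Fix $\alpha$ irrational and put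
$$F(z)=Lz+(\alpha,0)\quad\text{on }T^n .$$
It has linear part $L$ and covers the rotation $x\mapsto x+\alpha$. For $z\in T^n$, $\xi\in\mathbb R^n$, $k\in\mathbb Z$ and $c\in\mathbb R^d$,
$$F^k(z+\xi)=F^k(z)+L^k\xi,\qquad L^k(0,c)=(0,A^kc). \tag{2}$$
We use Euclidean norms, the corresponding operator norms, and the induced metric $\rho$ on tori; thus $\rho(z+\xi,z)\le|\xi|$.

## 6. Almost commuting homeomorphisms and Baire's theorem

Conjugates $HFH^{-1}$ are no more minimal than $F$, but limits of conjugates may be. To get a minimal limit we need conjugations that hardly change $F$ but push all orbits of $F$ into a prescribed open set.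

**Proposition 2.** Let $L$ be as in (1), satisfying (C2), and let $U\subset T^n$ be nonempty and open and $\varepsilon>0$. There is a homeomorphism $h$ of $T^n$, homotopic to the identity, such that

- (a) $\rho(hF(z),Fh(z))\le\varepsilon$ for all $z$;
- (b) every $F$-orbit contains a point $z'$ with $h(z')\in U$.

This section shows that Proposition 2 implies the sufficiency in Theorem B; Sections 7–9 prove Proposition 2.

**Step 1. The space of limits of conjugates.** Let $\rho_\infty$ be the uniform distance and give $\mathrm{Homeo}(T^n)$ the metric $\rho_\infty(\varphi,\psi)+\rho_\infty(\varphi^{-1},\psi^{-1})$. It is complete: for a Cauchy sequence both $g_k$ and $g_k^{-1}$ converge uniformly, and the limits are inverse to each other. It induces the topology of uniform convergence, because if $g_k\to g$ uniformly in $\mathrm{Homeo}(T^n)$, then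
$$\rho_\infty(g_k^{-1},g^{-1})=\sup_z\rho\big(z,g^{-1}g_k(z)\big)=\sup_z\rho\big(g^{-1}g(z),g^{-1}g_k(z)\big)\to0$$
by uniform continuity of $g^{-1}$. Composition and inversion are continuous in this topology.

Let $\mathcal H$ be the group of homeomorphisms acting trivially on $H_1(T^n,\mathbb Z)$, and let
$$\mathcal X=\overline{\{HFH^{-1}:H\in\mathcal H\}}\subset\mathrm{Homeo}(T^n).$$
Each $HFH^{-1}$ has linear part $L$. Two maps into $T^n$ at uniform distance less than $1/2$ are homotopic along the shortest segments joining their values. So every element of $\mathcal X$ has linear part $L$. As a nonempty closed subset of a complete metric space, $\mathcal X$ satisfies Baire's theorem. For a nonempty open $U$ put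
$$\mathcal M_U=\{\varphi\in\mathcal X:\text{every }\varphi\text{-orbit meets }U\}.$$

**Step 2. $\mathcal M_U$ is open in $\mathcal X$.** We may assume $U\ne T^n$. Let $\varphi\in\mathcal M_U$. The open sets $\varphi^{-j}(U)$, $j\in\mathbb Z$, cover $T^n$. By compactness there is $M$ such that each $z$ has some $\varphi^j(z)\in U$ with $|j|\le M$. So $z\mapsto\max_{|j|\le M}\operatorname{dist}(\varphi^j(z),T^n\setminus U)$ is continuous and positive, hence at least some $\delta>0$. If $\psi\in\mathcal X$ is so close to $\varphi$ that $\rho_\infty(\psi^j,\varphi^j)<\delta$ for $|j|\le M$, then for each $z$ and a $j$ attaining the maximum we get $\operatorname{dist}(\psi^j(z),T^n\setminus U)>0$. So $\psi\in\mathcal M_U$.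

**Step 3. $\mathcal M_U$ is dense in $\mathcal X$.** It suffices to approximate $HFH^{-1}$ for $H\in\mathcal H$. Apply Proposition 2 to the open set $H^{-1}(U)$ with $\varepsilon=1/k$ to get $h_k$; being homotopic to the identity, $h_k\in\mathcal H$. By (a), with $w=h_k^{-1}(z)$,
$$\sup_z\rho\big(h_kFh_k^{-1}(z),F(z)\big)=\sup_w\rho\big(h_kF(w),Fh_k(w)\big)\le\frac1k .$$
So $h_kFh_k^{-1}\to F$, and $\varphi_k:=(Hh_k)F(Hh_k)^{-1}\to HFH^{-1}$. The $\varphi_k$-orbits are the images under $Hh_k$ of the $F$-orbits. By (b), the image under $h_k$ of every $F$-orbit meets $H^{-1}(U)$, so every $\varphi_k$-orbit meets $U$. Thus $\varphi_k\in\mathcal M_U$.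

**Step 4. Conclusion.** Let $U$ run over a countable base of nonempty open sets. By Baire's theorem $\bigcap_U\mathcal M_U$ is a dense $G_\delta$ in $\mathcal X$, in particular nonempty. Any of its elements is a homeomorphism with linear part $L$ whose every orbit meets every nonempty open set. It is minimal.

## 7. The unit-modulus directions are dense

To push orbits into $U$ while almost commuting with $F$, we shall translate fibers $\{x\}\times T^d$ by vectors. Which vectors are available? Suppose a translation by $v_j$ is made at time $j$. By (2), commuting with $F$ up to $\varepsilon$ means $|v_{j+1}-Av_j|\le\varepsilon$, and we must start and end at $v_j=0$.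

In an expanding direction this allows nothing large. If $A$ is multiplication by $\lambda>1$ on a line and $v_j=\lambda v_{j-1}+e_j$ with $|e_j|\le\varepsilon$ and $v_m=0$, then $v_0=-\sum_{k=1}^m\lambda^{-k}e_k$, so $|v_0|\le\varepsilon/(\lambda-1)$. So we restrict to the directions with eigenvalues of modulus $1$, and this is where (C2) is needed.

**Definition.** $E\subset\mathbb R^d$ is the sum of the real generalized eigenspaces of $A$ for eigenvalues of modulus $1$. That is, its complexification is $E_{\mathbb C}=\bigoplus_{|\mu|=1}\ker(A-\mu)^d$.

Then $AE=E$, and $E\neq0$ by (C2). For $A=S$, $E$ is the plane in $\mathbb R^4$ on which $S$ has eigenvalues $e^{\pm i\omega}$. For $A=\begin{pmatrix}1&1\\0&1\end{pmatrix}$, $E=\mathbb R^2$.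

**Lemma 3.** The image of $E$ in $T^d$ is dense.

*Proof.* Let $G$ be the closure of the image, a closed subgroup, and suppose $G\ne T^d$. The compact abelian group $T^d/G$ has a nontrivial character. Since the characters of $T^d$ are $y\mapsto e^{2\pi i wy}$ with $w$ an integral row vector, there is such a $w\ne0$ with $wE\subset\mathbb Z$. As $E$ is a linear space, $wE=0$. Since $A^kE=E$, also $wA^kE=0$ for all $k\ge0$.

Let $W$ be the rational span of the row vectors $wA^k$, $k\ge0$. It is nonzero, invariant under right multiplication by $A$, and annihilates $E$. The characteristic polynomial of this multiplication on $W$ divides that of $A$ in $\mathbb Q[t]$ and has positive degree. So it is a product of irreducible factors of the characteristic polynomial of $A$, and it has a root $\mu$ of modulus $1$. Hence there is a complex row vector $u\ne0$ in $W\otimes\mathbb C$ with $uA=\mu u$, and $uE_{\mathbb C}=0$. If $\lambda$ is an eigenvalue of $A$ with $|\lambda|\ne1$ and $v\in\ker(A-\lambda)^d$, then $0=u(A-\lambda)^dv=(\mu-\lambda)^duv$, so $uv=0$. Thus $u$ annihilates all generalized eigenspaces of $A$, hence all of $\mathbb C^d$,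 and $u=0$. This is a contradiction. $\square$

## 8. Steering a vector to zero with small errors

**Lemma 4.** Given $R,\varepsilon>0$ there is $m\ge1$ such that for each $c\in E$ with $|c|\le R$ there are $v_j\in E$ $(j\in\mathbb Z)$ with $v_0=c$, $v_j=0$ for $|j|\ge m$, and $|v_{j+1}-Av_j|\le\varepsilon$ for all $j$.

*The case of Theorem A by hand.* For $L=I_{n-4}\oplus S$ with $\ell$ the first coordinate, $A=I_{n-5}\oplus S$. On $E$ it is diagonalizable over $\mathbb C$ with eigenvalues of modulus $1$, so it is an isometry for a suitable norm $\|\cdot\|_*$ on $E$. Follow the true motion and damp it linearly: $v_j=\tau_jA^jc$ with $\tau_j=\max(0,1-|j|/m)$. Then $v_{j+1}-Av_j=(\tau_{j+1}-\tau_j)A^{j+1}c$ has $\|\cdot\|_*$-norm at most $\|c\|_*/m$. This is small for $m$ large, uniformly for $|c|\le R$.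

*Where damping stops.* If $A|_E$ has a Jordan block, $A^jc$ may grow. For $A=\begin{pmatrix}1&1\\0&1\end{pmatrix}$ and $c=(0,1)$ we have $A^mc=(m,1)$. At $j=m-1$ the damped sequence has error $|{-\tfrac1m}A^mc|\ge1$, for every $m$. One must steer rather than damp. With $\varepsilon=\frac18$, write $v_j=(x_j,y_j)$ and use errors in the second coordinate only, so $x_{j+1}=x_j+y_j$. Let $8y_j$ run down in unit steps from $8$ at $j=0$ to $0$ at $j=8$, on to $-6$ at $j=14$, and then up to $0$ at $j=20$. Then $x_{20}=\sum_{j<20}y_j=\frac18\big(36-(1+2+\dots+6+5+\dots+1)\big)=\frac18(36-36)=0$, so $v_{20}=0$. In general it is easier to prove by duality that steering is possible than to write it down.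

*Proof of Lemma 4.* Let $N=A|_E$; all its eigenvalues have modulus $1$.

**Step 1. Every vector is a sum of small controls.** Let
$$K_m=\Big\{\sum_{k=1}^mN^{-k}e_k:\ e_k\in E,\ |e_k|\le\varepsilon\Big\},\qquad K=\bigcup_mK_m .$$
We claim $K=E$. The sets $K_m$ are convex, symmetric about $0$ and increasing in $m$ (take $e_{m+1}=0$), so $K$ is convex and symmetric. Suppose $x_0\in E\setminus K$. In finite dimension a point outside a convex set, closed or not, can be weakly separated from it: there is a linear functional $f\ne0$ on $E$ with $f\le f(x_0)$ on $K$. Maximizing over each $e_k$ separately,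
$$\sup_{K_m}f=\varepsilon\sum_{k=1}^m\|f\circ N^{-k}\| ,$$
and this is at most $f(x_0)$ for all $m$. So $f\circ N^{-k}\to0$. Let $\Phi(g)=g\circ N^{-1}$ on the dual space $E^*$ and let $Y$ be the span of $\Phi^jf$, $j\ge0$, a nonzero $\Phi$-invariant space. For each $j$, $\Phi^k(\Phi^jf)\to0$ as $k\to\infty$. Since these vectors span the finite-dimensional $Y$, $\Phi^k|_Y\to0$, and $|\det\Phi|_Y|^k\to0$. But the eigenvalues of $\Phi$ have modulus $1$, so $|\det\Phi|_Y|=1$, a contradiction.

**Step 2. Uniformity.** The ball of radius $R$ in $E$ lies in the convex hull of finitely many points (the vertices of a cube). Each is in some $K_{m'}$ by Step 1, so all are in one convex $K_m$, and the ball is contained in $K_m$.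

**Step 3. The same with positive powers.** Put $K'_m=\{\sum_{k=0}^{m-1}N^ke'_k:\ e'_k\in E,\ |e'_k|\le\varepsilon\}$. If the union of these convex, symmetric, increasing sets missed a point, we would get $f\ne0$ with $\varepsilon\sum_{k=0}^{m-1}\|f\circ N^k\|$ bounded. The map $g\mapsto g\circ N$ on the span of the $f\circ N^j$, $j\geq 0$, gives the same contradiction as in Step 1. As in Step 2, after enlarging $m$, the ball of radius $R$ lies in both $K_m$ and $K'_m$.

**Step 4. The sequence.** Let $|c|\le R$. By symmetry write $c=-\sum_{k=1}^mN^{-k}e_k$ with $|e_k|\le\varepsilon$, and put $v_0=c$, $v_j=Nv_{j-1}+e_j$ for $1\le j\le m$. Then $v_m=N^m\big(c+\sum_{k=1}^mN^{-k}e_k\big)=0$. Also write $c=\sum_{k=0}^{m-1}N^ke'_k$ with $|e'_k|\le\varepsilon$, and put $v_{-m}=0$ and $v_{-k}=Nv_{-k-1}+e'_k$ for $k=m-1,m-2,\dots,0$. For $k=0$ this gives $\sum_{k=0}^{m-1}N^ke'_k=c$, which agrees with $v_0=c$. Put $v_j=0$ for $|j|>m$. All required properties hold. $\square$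

## 9. Carrying every orbit into an open set

We now prove Proposition 2. Suppose $U\supseteq V\times W$ with $V$ a small arc and $W$ a small ball. Take a short arc $I$ and let $D=I\times T^d$. Every orbit passes over the interior of $I$. The naive plan is to choose one time $N$ with $I+N\alpha\subset V$ and to translate the fibers over $I+(N+j)\alpha$ by vectors $v_j$ given by Lemma 4, so that at $j=0$ points are carried into $U$. Two facts stop it.

- A homeomorphism that preserves the fiber over $x+N\alpha$ maps it *onto* itself, so it cannot carry the whole fiber into $V\times W$. Points with different $y$ need different translations. The cure is a preliminary shear in the $x$-direction: points with different $y$ are first moved to different subarcs $J_\nu$ of $I$. Then the translation may depend on the new base coordinate alone. The shear costs little. It moves points by at most $|I|$, and $I$ can be chosen after all the times are fixed. The translations are not small, and for them we have Lemma 4.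
- A single time $N$ is never enough. If $hF^N$ mapped all of $\{x\}\times T^d$ into $V\times W$, loops in this fiber would become contractible. But $hF^N$ is a homeomorphism of $T^n$, and these loops are not all contractible. The cure is to use several times $N_i$, one for each color of a coloring of small cubes in $T^d$, where cubes of one color are disjoint.

*Proof of Proposition 2.*

**Step 1. Fix the constants, in an order that makes the estimates possible.**

1. Choose an open arc $V\subset T^1$ and an open ball $W\subset T^d$ with center $w_0$ and radius $2r$ such that $V\times W\subset U$. Let $x_*\in V$.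
2. Choose $R$ such that the projection of $\{c\in E:|c|\le R\}$ meets every open ball of radius $r$ in $T^d$. To see that $R$ exists, cover $T^d$ by finitely many open balls of radius $r/2$. By Lemma 3 each contains the projection of a point of $E$; let $R$ bound the norms of these points. Every open ball of radius $r$ contains one of the small balls, namely any one that contains its center.
3. Take $m$ from Lemma 4 for $R$ and $\varepsilon$.
4. Let $\kappa=2^d$ and choose integers $N_1<\dots<N_\kappa$ with $N_{i+1}-N_i\ge2m+2$ and $x_*+N_i\alpha\in V$. This is possible because $\alpha$ is irrational.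
5. Choose a closed arc $I$ with $x_*$ in its interior, so short that
   - the arcs $I+k\alpha$ with $N_1-m-1\le k\le N_\kappa+m+1$ are pairwise disjoint;
   - $I+N_i\alpha\subset V$ for all $i$;
   - $|I|\,\|L^k\|\le\varepsilon$ for the same $k$;
   - $|I|\,\|L^{N_i}\|<r/2$ for all $i$.
6. Choose $k_0\in\mathbb N$ so large that $\|L^{N_i}\|\sqrt d/(2k_0)<r/2$ for all $i$. Divide $T^d$ into closed cubes $C_\nu$, $\nu\in(\mathbb Z/2k_0)^d$, of side $1/(2k_0)$. Color $C_\nu$ by the class of $\nu$ in $(\mathbb Z/2)^d$, and identify the set of colors with $\{1,\dots,\kappa\}$.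

Two distinct cubes of the same color are disjoint, because some coordinate of their indices differs by a nonzero even residue mod $2k_0$. For $d=1$ and $k_0=2$ the circle is divided into four arcs, colored alternately, and opposite arcs are disjoint.

**Step 2. Choose the shears and translations.** Let $D=I\times T^d$. We regard $I$ as a real interval, and fix a closed subarc $I^0\subset\operatorname{int}I$ with nonempty interior. For each color $i$, and with $\nu$ ranging over the cubes of color $i$, choose:

- continuous $\beta_\nu:T^d\to[0,1]$ with pairwise disjoint supports and $\beta_\nu=1$ on $C_\nu$ (possible since the cubes are disjoint and compact);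
- pairwise disjoint closed arcs $J_\nu\subset\operatorname{int}I$ with nonempty interior, and continuous $\sigma_\nu:I\to[0,1]$ with pairwise disjoint supports in $\operatorname{int}I$ and $\sigma_\nu=1$ on $J_\nu$;
- increasing homeomorphisms $\theta_\nu:I\to I$ fixing the endpoints, with $\theta_\nu(I^0)\subset J_\nu$ (piecewise linear ones will do);
- $c_\nu\in E$ with $|c_\nu|\le R$ such that
$$F^{N_i}(J_\nu\times C_\nu)+(0,c_\nu)\subset V\times W\subset U; \tag{3}$$
- $(v^\nu_j)_{j\in\mathbb Z}$ from Lemma 4 with $v^\nu_0=c_\nu$.

We check that $c_\nu$ exists. Two points of $J_\nu\times C_\nu$ differ by a vector of norm at most $|I|+\sqrt d/(2k_0)$. By (2), the set $F^{N_i}(J_\nu\times C_\nu)$ therefore has diameter at most $\|L^{N_i}\|\big(|I|+\sqrt d/(2k_0)\big)<r$. Pick $y_\nu$ in its projection to $T^d$. By the choice of $R$, the ball of radius $r$ about $w_0-y_\nu$ contains the projection of some $c_\nu\in E$ with $|c_\nu|\le R$; thus $\rho(y_\nu+c_\nu,w_0)<r$. So the projection of $F^{N_i}(J_\nu\times C_\nu)+(0,c_\nu)$ to $T^d$ lies within distance less than $2r$ of $w_0$, that is, in $W$. Its first coordinates lie in $J_\nu+N_i\alpha\subset V$.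 This is (3).

**Step 3. Define $h$ and check that it is a homeomorphism homotopic to the identity.** For color $i$ let
$$g_i:D\to D,\qquad g_i(x,y)=\Big(x+\sum_\nu\beta_\nu(y)\big(\theta_\nu(x)-x\big),\;y\Big),$$
where here and below sums are over the cubes of color $i$. For fixed $y$ at most one term is nonzero, and then the first coordinate is the convex combination $(1-\beta_\nu(y))x+\beta_\nu(y)\theta_\nu(x)$ of increasing homeomorphisms of $I$ fixing the endpoints. So $g_i$ is a continuous bijection of the compact space $D$, hence a homeomorphism, and it is the identity on $\partial I\times T^d$.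

For $|j|\le m$ and $p\in D$ with $g_i(p)=(s,y)$ put
$$h\big(F^{N_i+j}(p)\big)=F^{N_i+j}\big(g_i(p)\big)+\Big(0,\sum_\nu\sigma_\nu(s)\,v^\nu_j\Big), \tag{4}$$
and let $h=\mathrm{id}$ off $\Omega:=\bigcup_{i,\,|j|\le m}F^{N_i+j}D$.

The integers $N_i+j$ are distinct for distinct pairs $(i,j)$, because $N_{i+1}-N_i>2m$. They lie in the range of item 5, so the closed sets $F^{N_i+j}D=(I+(N_i+j)\alpha)\times T^d$ are pairwise disjoint and (4) is unambiguous. On $F^kD$ with $k=N_i+j$, the map $h$ is $F^kg_iF^{-k}$ followed by
$$(x',y')\mapsto\Big(x',\,y'+\sum_\nu\sigma_\nu(x'-k\alpha)v_j^\nu\Big),$$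
since the first coordinate of $F^k(g_i(p))$ is $s+k\alpha$. The latter map translates each fiber by a vector depending continuously on the base coordinate only. It is a homeomorphism of $F^kD$, whose inverse is given by the opposite vectors. So $h$ maps $F^kD$ homeomorphically onto itself. It is the identity on the boundary $(\partial I+k\alpha)\times T^d$, because $g_i$ is the identity on $\partial I\times T^d$ and the $\sigma_\nu$ vanish near $\partial I$. Pasting over the finitely many closed sets $F^kD$ and the closure of the complement of $\Omega$, we see that $h$ is a continuous bijection of $T^n$, hence a homeomorphism.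

Replace $\theta_\nu$ by $(1-t)\,\mathrm{id}+t\theta_\nu$ and $v^\nu_j$ by $tv^\nu_j$ for $t\in[0,1]$. The same formulas give maps $h_t$ depending continuously on $(t,z)$, with $h_0=\mathrm{id}$ and $h_1=h$. So $h$ is homotopic to the identity.

**Step 4. Proof of (a): $h$ almost commutes with $F$.** For $p\in D$ and a color $i$, write $g_i(p)=(s,y)=p+(\delta,0)$ with $|\delta|\le|I|$. There are four cases.

*Inside a block: $z=F^{N_i+j}(p)$ with $-m\le j<m$.* By (2) and (4),
$$Fh(z)=F^{N_i+j+1}(g_i(p))+\Big(0,\sum_\nu\sigma_\nu(s)Av^\nu_j\Big),\qquad hF(z)=F^{N_i+j+1}(g_i(p))+\Big(0,\sum_\nu\sigma_\nu(s)v^\nu_{j+1}\Big).$$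
The shear cancels exactly. At most one $\sigma_\nu(s)$ is nonzero, so the distance is at most $\max_\nu|v^\nu_{j+1}-Av^\nu_j|\le\varepsilon$.

*Leaving a block: $z=F^{N_i+m}(p)$.* Since $v^\nu_m=0$, we have $h(z)=F^{N_i+m}(p+(\delta,0))=z+L^{N_i+m}(\delta,0)$, and $Fh(z)=F(z)+L^{N_i+m+1}(\delta,0)$. The point $F(z)$ lies in $F^{N_i+m+1}D$. The integer $N_i+m+1$ is not of the form $N_{i'}+j'$ with $|j'|\le m$, because the next block starts at $N_{i+1}-m\ge N_i+m+2$. By the disjointness of the arcs in item 5, $F(z)\notin\Omega$, so $hF(z)=F(z)$. The distance is at most $\|L^{N_i+m+1}\|\,|I|\le\varepsilon$.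

*Entering a block: $z\notin\Omega$, $F(z)\in\Omega$.* Then $F(z)=F^{N_i+j}(p)$ for some $i$, some $|j|\le m$ and $p\in D$. If $j>-m$, then $z=F^{N_i+j-1}(p)\in\Omega$, which is false; so $j=-m$. As $v^\nu_{-m}=0$, $hF(z)=F(z)+L^{N_i-m}(\delta,0)$, while $Fh(z)=F(z)$. The distance is at most $\|L^{N_i-m}\|\,|I|\le\varepsilon$.

*Outside: $z,F(z)\notin\Omega$.* Then $hF(z)=F(z)=Fh(z)$.

**Step 5. Proof of (b): every orbit is carried into $U$.** Let $z\in T^n$. As $\alpha$ is irrational, some $p=F^k(z)=(x,y)$ has $x\in I^0$. The point $y$ lies in some cube $C_\nu$; let $i$ be its color. Then $\beta_\nu(y)=1$ and the other $\beta_{\nu'}$ of color $i$ vanish at $y$. So $g_i(p)=(s,y)$ with $s=\theta_\nu(x)\in J_\nu$. Hence $\sigma_\nu(s)=1$ and $\sigma_{\nu'}(s)=0$ for the other $\nu'$ of color $i$. Put $z'=F^{N_i}(p)=F^{k+N_i}(z)$, a point of the $F$-orbit of $z$. By (4) with $j=0$, and by (3),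
$$h(z')=F^{N_i}(s,y)+(0,c_\nu)\in F^{N_i}(J_\nu\times C_\nu)+(0,c_\nu)\subset U .$$
This proves Proposition 2. By Section 6 it gives the sufficiency in Theorem B, and with the necessity from Section 3 the proof of Theorem B is complete. Theorem A and the Corollary follow by Section 4. $\blacksquare$
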